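# Nonsingular unsatisfiable hitting clause-sets: the bound $n \le 4\delta - 5$

## 1. Clause-sets glued from $\{\bot\}$ and $D_3$

Cut the cube $\{0,1\}^n$ into disjoint subcubes so that every coordinate direction matters. The excess of the number of pieces over the number of coordinates is called the deficiency. If no literal is used by only one piece, how large can $n$ be for a given deficiency? This section fixes the language and settles the question for partitions glued together in the simplest way.

A *literal* is a variable $v$ or its complement $\overline v$. A *clause* is a finite set of literals without a complementary pair, and a *clause-set* is a finite set of clauses. Two clauses *conflict* if some literal $x$ is in one and $\overline x$ is in the other. We write $\bot$ for the empty clause, and for a clause-set $F$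
$$c(F)=|F|,\qquad n(F)=|\mathrm{var}(F)|,\qquad \delta(F)=c(F)-n(F),$$
where $\mathrm{var}(F)$ is the set of variables that occur in $F$.

**Definition (unsatisfiable hitting clause-sets).** $F$ is *hitting* if any two different clauses of $F$ conflict. $\mathcal{UHIT}$ is the set of hitting $F$ with $\sum_{C\in F}2^{-|C|}=1$.

The geometric reading is the one we use. For a finite set $V$ of variables containing those of $C$, let $[C]\subseteq\{0,1\}^V$ be the set of assignments that make *all* literals of $C$ true. This is a subcube with $2^{|V|-|C|}$ points. Two facts are immediate: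

- $[C]\cap[D]=\emptyset$ if and only if $C$ and $D$ conflict;
- $[C]\subseteq[D]$ if and only if $D\subseteq C$.

Hence $F\in\mathcal{UHIT}$ if and only if the cubes $[C]$, $C\in F$, partition $\{0,1\}^V$: hitting says that they are disjoint, and the weights summing to $1$ says that they cover. It is known that $\delta(F)\ge1$ for $F\in\mathcal{UHIT}$; we shall not need this.

**Definition (nonsingular).** $\mathcal{UHIT}'$ is the set of $F\in\mathcal{UHIT}$ such that each $v\in\mathrm{var}(F)$ has four different clauses $A,B,C,D\in F$ with $v\in A$, $v\in B$, $\overline v\in C$, $\overline v\in D$. For $k\in\mathbb N$, $\mathrm{nM}(k)$ is the supremum of $n(F)$ over all $F\in\mathcal{UHIT}'$ with $\delta(F)=k$.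

To measure failure of nonsingularity, let $\mathrm{occ}_F(x)$ be the number of clauses of $F$ containing the literal $x$. Call $x$ *singular* in $F$ if $\mathrm{occ}_F(x)=1$, and let $\sigma(F)$ be the number of singular literals of $F$.

**Example.** Writing $i$ for a variable and $-i$ for its complement, let
$$D_3=\{\{1,2,3\},\{-1,-2,-3\},\{-1,2\},\{-2,3\},\{-3,1\}\}.$$
The clauses $\{1,2,3\}$ and $\{-1,-2,-3\}$ conflict, each of them conflicts with each of the three binary clauses, and any two binary clauses conflict. The weights are $\frac18+\frac18+3\cdot\frac14=1$. Each of the six literals occurs exactly twice. So $D_3\in\mathcal{UHIT}'$, $n=3$, $\delta=2$, $\sigma=0$. The partition consists of two opposite corners of the $3$-cube and three disjoint edges covering the other six points.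

A *copy* of a clause-set is one that is isomorphic to it under renaming and complementing of variables.

**Definition (join).** Let $F_0,F_1\in\mathcal{UHIT}$ be variable-disjoint and $v$ a new variable. Their *join* via $v$ is
$$\{\{v\}\cup C:C\in F_1\}\cup\{\{\overline v\}\cup C:C\in F_0\}.$$
It is in $\mathcal{UHIT}$: $F_1$ partitions the half-cube where $v$ is true, and $F_0$ the other half. Let $\mathcal E$ be the smallest class containing $\{\bot\}$ and all copies of $D_3$ and closed under joins. Let $\mathcal D\subseteq\mathcal E$ be the smallest class containing all copies of $D_3$ and closed under joins.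

For example, the join of $\{\bot\}$ with itself is $\{\{v\},\{\overline v\}\}$, with $n=1$, $\delta=1$, $\sigma=2$.

On $\mathcal E$ everything can be counted exactly. Put $\sigma^*(\{\bot\}):=1$ and $\sigma^*(F):=\sigma(F)$ for $F\neq\{\bot\}$.

**Proposition 1.** If $F\in\mathcal E$ is built from $j$ copies of $D_3$ and $i$ copies of $\{\bot\}$, then $\delta(F)=j+1$, $\sigma^*(F)=i$, and
$$n(F)=4\delta(F)-5+\sigma^*(F).$$

**Proof.** We show that the relevant quantities are additive under joins. Let $F$ be the join of $F_1,F_0$ via $v$, and write $c_i,n_i,\delta_i$ for the parameters of $F_i$. Then $c(F)=c_0+c_1$ and $n(F)=n_0+n_1+1$, so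
$$\delta(F)-1=(\delta_0-1)+(\delta_1-1).$$
Next, $\mathrm{occ}_F(v)=c_1$ and $\mathrm{occ}_F(\overline v)=c_0$, while every other literal keeps its occurrence number. A member of $\mathcal{UHIT}$ with only one clause is $\{\bot\}$, because the single weight is $1$. So $v$ is singular exactly when $F_1=\{\bot\}$, and $\overline v$ exactly when $F_0=\{\bot\}$; this is what the value $\sigma^*(\{\bot\})=1$ records. Thus $\sigma^*(F)=\sigma^*(F_0)+\sigma^*(F_1)$.

Since $\delta-1$ is $1$ for $D_3$ and $0$ for $\{\bot\}$, and $\sigma^*$ is $0$ for $D_3$ and $1$ for $\{\bot\}$, the first two claims follow. For the third, put $e:=4\delta-5+\sigma^*-n=4(\delta-1)-1+\sigma^*-n$. For a join,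
$$e(F)=4(\delta_0-1)+4(\delta_1-1)-1+\sigma^*(F_0)+\sigma^*(F_1)-n_0-n_1-1=e(F_0)+e(F_1).$$
As $e(\{\bot\})=4-5+1-0=0$ and $e(D_3)=8-5+0-3=0$, we get $e=0$ on $\mathcal E$. $\square$

In particular a member of $\mathcal D$ built from $k-1$ copies of $D_3$ has $\sigma=0$ and $\delta=k$, and exactly $4k-5$ variables. (Nonsingularity follows from $\sigma=0$, since in $\mathcal D$ every variable occurs with both signs: this is so for $D_3$ and is preserved by joins.) One such series is $K_1=D_3$, with $K_{m+1}$ the join of $K_m$ and a fresh copy of $D_3$: here $\delta(K_m)=m+1$ and $n(K_m)=4m-1$. Therefore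
$$\mathrm{nM}(k)\ge4k-5\qquad(k\ge2).\tag{1}$$

What changes in general? A partition of the cube need not be a join: $D_3$ itself has no variable occurring in all clauses. When a partition does break into two smaller ones, these may share variables. And there might be infinitely many indecomposable building blocks other than $D_3$. The question, from Oliver Kullmann and Xishun Zhao, "Unsatisfiable hitting clause-sets with three more clauses than variables", arXiv:1604.01288 (2016), is whether $\mathrm{nM}(k)=4k-5$ for all $k\ge2$. The known values are $\mathrm{nM}(1)=0$ and $\mathrm{nM}(2)=3$. We shall prove that the answer is yes.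

## 2. Splitting on a literal creates singular literals

**Small cases by hand.** For $n(F)=0$ the only member of $\mathcal{UHIT}$ is $\{\bot\}$. For $n(F)=1$ it is $\{\{v\},\{\overline v\}\}$. For $n(F)=2$ we partition a square into points and edges so that both variables occur. There are two types:

- one edge and two points, for instance $\{\{v\},\{\overline v,w\},\{\overline v,\overline w\}\}$, with $\delta=1$ and singular literals $v,w,\overline w$, so $\sigma=3$;
- four points, with $\delta=2$ and $\sigma=0$.

In the first type $n=2=4\delta-5+\sigma$; in the second $n=2<3=4\delta-5+\sigma$.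

**Induction inside $\mathcal{UHIT}'$.** A sensible first attempt is to split on a literal. Take $F\in\mathcal{UHIT}'$, choose a literal $x$ with $\mathrm{occ}_F(x)=p\ge2$, and look at the half of the cube where $x$ is false: delete the clauses containing $x$ and remove $\overline x$ from the others. The result $G$ is in $\mathcal{UHIT}$ and has $c(F)-p$ clauses. If no variable other than that of $x$ gets lost, then $n(G)=n(F)-1$ and $\delta(G)=\delta(F)-p+1$. If $G$ were nonsingular with $\delta(G)\ge2$, induction would give
$$n(F)=n(G)+1\le4(\delta(F)-p+1)-5+1=4\delta(F)-4p\le4\delta(F)-8,$$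
which is better than we need.

The attempt stops at the words "if $G$ were nonsingular". For $F=D_3$ and $x=1$ we get
$$G=\{\{2\},\{-2,-3\},\{-2,3\}\},\qquad\text{singular literals } 2,\,3,\,-3.$$
No other choice of $x$ helps: the cyclic shift $1\mapsto2\mapsto3\mapsto1$ and the map $1\mapsto-2$, $2\mapsto-1$, $3\mapsto-3$ both carry $D_3$ to itself, so all six literals of $D_3$ look alike. So splitting leaves $\mathcal{UHIT}'$ already at the smallest extremal example.

We therefore need an inequality valid on all of $\mathcal{UHIT}$, with a correction for singular literals. Proposition 1 suggests the correction.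

**Theorem 2.** For every $F\in\mathcal{UHIT}$ with $F\ne\{\bot\}$:
$$n(F)\le4\delta(F)-5+\sigma(F).$$

**Corollary 3.** $\mathrm{nM}(k)=4k-5$ for all $k\ge2$.

**Proof of Corollary 3 from Theorem 2.** Let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$. Then $F\ne\{\bot\}$, since $\delta(\{\bot\})=1$, and $\sigma(F)=0$. So $n(F)\le4k-5$. The reverse inequality is (1). $\square$

With Theorem 2 as induction hypothesis, splitting gives $n(F)\le4\delta(F)-4p+\sigma(G)$. If $\sigma(F)=0$, we can afford $\sigma(G)\le4p-5$, which is $3$ for $p=2$, and $D_3$ uses exactly this. Two tasks remain: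

1. If $F$ has singular literals, or more generally decomposes, find a reduction that keeps the books balanced (Section 3).
2. If $F$ does not decompose, choose $x$ so that splitting creates few singular literals (Section 4). The choice is to take $x$ *rarest*.

## 3. Singular literals, factors, and cutting along a factor

"Flipping a literal $l$ in a point $y$" means changing the value of its variable. Flipping is the only technique in this section: move a point across one coordinate and ask which cube it lands in.

**Lemma 4.** If $F\in\mathcal{UHIT}$ and $v\in\mathrm{var}(F)$, then both $v$ and $\overline v$ occur in $F$. Consequently $F\in\mathcal{UHIT}'$ if and only if $F\in\mathcal{UHIT}$ and $\sigma(F)=0$.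

**Proof.** Suppose $x\in C\in F$ has variable $v$ and $\overline x$ does not occur. Take $y\in[C]$ and flip $x$, obtaining $y'\in[D]$ for some $D\in F$. As $x$ is false at $y'$, $x\notin D$; and $\overline x\notin D$ by assumption. So $D$ does not mention $v$, hence $y\in[D]$. The cubes are disjoint, so $D=C\ni x$, a contradiction.

For the consequence: $\sigma(F)=0$ now means that each literal over $\mathrm{var}(F)$ occurs at least twice. The two clauses with $v$ differ from the two with $\overline v$, since no clause contains both. $\square$

**Definition (factor, irreducible).** Let $F\in\mathcal{UHIT}$. A clause $Q$ over $\mathrm{var}(F)$ is a *factor* of $F$ if every $C\in F$ either contains $Q$ or conflicts with $Q$. Put $F_Q:=\{C\in F:Q\subseteq C\}$. We call $F\in\mathcal{UHIT}\setminus\{\{\bot\}\}$ *irreducible* if every factor $Q$ satisfies $Q=\emptyset$ or $Q\in F$. For a literal $x$ write $F_x:=\{C\in F:x\in C\}$.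

Geometrically, $Q$ is a factor if and only if $[Q]$ is the union of the cubes $[C]$ with $C\in F_Q$. If $Q$ is a factor, the only cubes meeting $[Q]$ are those of $F_Q$; they lie inside $[Q]$, and since all cubes together cover, they fill $[Q]$. Conversely, if the cubes of $F_Q$ fill $[Q]$, every other cube is disjoint from $[Q]$, that is, its clause conflicts with $Q$. For a factor $Q$ we read off:

- $F_Q\neq\emptyset$, because $[Q]\ne\emptyset$;
- $|F_Q|=1$ if and only if $Q\in F$: if $F_Q=\{C\}$ then $[Q]=[C]$, so $Q=C$; and if $Q\in F$, then $[Q]$ alone fills $[Q]$, so $F_Q=\{Q\}$;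
- $F_Q=F$ if and only if $Q=\emptyset$.

**Examples.** In $\{\{v\},\{\overline v,w\},\{\overline v,\overline w\}\}$ the clause $\{\overline v\}$ is a factor that is neither empty nor in $F$, so this clause-set is not irreducible. $D_3$ is irreducible. Indeed, a one-literal factor would force its variable to occur in all clauses, but $\{-2,3\}$, $\{-3,1\}$, $\{-1,2\}$ miss the variables $1$, $2$, $3$ respectively. If $|Q|=2$ and $Q\notin D_3$ were a factor, then $[Q]$, an edge, would be a union of two one-point cubes of $D_3$, but the two one-point cubes are opposite corners. If $|Q|=3$, then $[Q]$ is a point, and being a union of cubes of $D_3$ it is one of them, so $Q\in D_3$.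

**Lemma 5.** Let $F\in\mathcal{UHIT}$, $F_x=\{C\}$, $Q:=C\setminus\{x\}$. Then $Q$ is a factor of $F$ and $F_Q=\{C\}\cup F_{\overline x}$.

**Proof.** *First, every $D\in F_{\overline x}$ contains $Q$.* Let $y\in[D]$ and flip $x$, obtaining $y'\in[E]$ with $E\in F$. As $x$ is true at $y'$, $\overline x\notin E$. If also $x\notin E$, then $y\in[E]$, so $E=D\ni\overline x$, a contradiction. So $x\in E$, that is, $E=C$. Hence $y'\in[C]$, and since $Q$ does not mention the variable of $x$, $y\in[Q]$. This holds for all $y\in[D]$, so $[D]\subseteq[Q]$ and $Q\subseteq D$.

*Second, nothing else meets $[Q]$.* Let $D\in F$, $D\ne C$, $[D]\cap[Q]\ne\emptyset$. Then $x\notin D$, as $C$ is the only clause with $x$. If also $\overline x\notin D$, take a point of $[D]\cap[Q]$ and make $x$ true: it lies in $[D]\cap[C]$, a contradiction. So $D\in F_{\overline x}$, and $Q\subseteq D$ by the first part.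

Together: every clause contains $Q$ or conflicts with it, and those containing it are $C$ and the members of $F_{\overline x}$. $\square$

**Lemma 6.** A clause $C$ of $F\in\mathcal{UHIT}$ contains at most one literal that is singular in $F$.

**Proof.** Let $x\ne x'$ in $C$ both be singular. By Lemma 4 there is $D\in F_{\overline x}$, and $D\ne C$. By Lemma 5, $x'\in C\setminus\{x\}\subseteq D$. So $x'$ occurs in two clauses, a contradiction. $\square$

**Lemma 7.** If $F$ is irreducible and $n(F)\ge2$, then $\sigma(F)=0$.

**Proof.** Suppose $F_x=\{C\}$, and let $Q=C\setminus\{x\}$. By Lemmas 5 and 4, $Q$ is a factor with $|F_Q|=1+|F_{\overline x}|\ge2$, so $Q\notin F$. By irreducibility $Q=\emptyset$. So $C=\{x\}$ and $F=F_\emptyset=\{C\}\cup F_{\overline x}$. Now $\{\overline x\}$ is a factor too: $C$ conflicts with it and all other clauses contain it. It is nonempty, so $\{\overline x\}\in F$, and then $F_{\overline x}=\{\{\overline x\}\}$. Thus $F=\{\{x\},\{\overline x\}\}$ and $n(F)=1$, a contradiction. $\square$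

So singular literals in a clause-set with $n(F)\ge2$ always give a nontrivial factor. The next lemma cuts $F$ along a factor into an outer part $G$, in which the block $[Q]$ is a single cube, and an inner part $H$, which partitions the block. It keeps track of all parameters.

**Lemma 8.** Let $F\in\mathcal{UHIT}$ have a factor $Q\neq\emptyset$, $Q\notin F$. Put
$$G:=(F\setminus F_Q)\cup\{Q\},\qquad H:=\{C\setminus Q:C\in F_Q\},\qquad o:=|\mathrm{var}(G)\cap\mathrm{var}(H)|.$$
Then $G,H\in\mathcal{UHIT}$, $2\le c(G),c(H)<c(F)$,
$$n(F)=n(G)+n(H)-o,\qquad\delta(F)=\delta(G)+\delta(H)-1+o,\tag{2}$$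
$$\sigma(G)+\sigma(H)\le\sigma(F)+\epsilon+4o,\tag{3}$$
where $\epsilon=1$ if $Q$ contains a literal singular in $G$, and $\epsilon=0$ otherwise.

**Proof.** *Membership.* The cubes of $F_Q$ fill $[Q]$, so replacing them by $[Q]$ again gives a partition: $G\in\mathcal{UHIT}$. Two different clauses of $F_Q$ conflict, and not inside $Q$, so after removing $Q$ they are still different and conflicting. The weights of $H$ sum to $2^{|Q|}\sum_{C\in F_Q}2^{-|C|}=2^{|Q|}2^{-|Q|}=1$. So $H\in\mathcal{UHIT}$.

*Sizes.* Since $Q\notin F$, $c(H)=|F_Q|\ge2$. Since $Q\ne\emptyset$, $F\setminus F_Q\neq\emptyset$, and so $c(G)=|F\setminus F_Q|+1\ge2$. Thus $c(F)=c(G)+c(H)-1$, and both parts have fewer clauses than $F$. Clearly $\mathrm{var}(F)=\mathrm{var}(G)\cup\mathrm{var}(H)$, which gives the formula for $n$. Subtracting it from the formula for $c$ gives the one for $\delta$.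

*Singular literals.* We ask which singular literals of $G$ or $H$ are singular in $F$.

If $x$ is singular in $H$ and its variable is not in $\mathrm{var}(G)$, then $x$ is not in $Q$ and not in any clause of $F\setminus F_Q$, so $\mathrm{occ}_F(x)=\mathrm{occ}_H(x)=1$. If $x$ is singular in $G$, its variable is not in $\mathrm{var}(H)$, and $x\notin Q$, then no clause of $F_Q$ contains $x$, so $\mathrm{occ}_F(x)=\mathrm{occ}_G(x)=1$. These two kinds of literals have different variables, so together they number at most $\sigma(F)$.

The others are: singular literals of $H$ over a shared variable, at most $2o$; singular literals of $G$ over a shared variable, at most $2o$; and singular literals of $G$ inside $Q$. By Lemma 6, applied to the clause $Q$ of $G$, there is at most one of the last kind, so their number is $\epsilon$. This gives (3). $\square$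

**Example.** Let $F=\{\{a,b\},\{a,\overline b\},\{\overline a,b\},\{\overline a,\overline b\}\}$ and $Q=\{a\}$. Then $G=\{\{a\},\{\overline a,b\},\{\overline a,\overline b\}\}$, $H=\{\{b\},\{\overline b\}\}$, and $o=1$. Here $\sigma(G)+\sigma(H)=3+2=5$, and the right side of (3) is $0+1+4=5$. So one shared variable really can create four singular literals. This is paid for by (2): it also raises $\delta(F)$ by one, which is worth $4$ in Theorem 2.

## 4. Restricting a rarest literal of an irreducible clause-set

Throughout this section $F$ is irreducible with $n(F)\ge2$. Let $x$ be a literal over $\mathrm{var}(F)$ with $\mathrm{occ}_F(x)$ minimal, and $p:=\mathrm{occ}_F(x)$. By Lemmas 4 and 7, $p\ge2$. Put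
$$\mathcal A:=\{C\setminus\{x\}:C\in F_x\},\quad R:=\{C\setminus\{\overline x\}:C\in F_{\overline x}\},\quad F_*:=F\setminus(F_x\cup F_{\overline x}),\quad G:=F_*\cup R.$$

**The two slices.** Work in $\{0,1\}^{V'}$, where $V'=\mathrm{var}(F)$ without the variable of $x$. Slicing the partition at "$\overline x$ true" shows that the cubes of $F_*$ and $R$ partition $\{0,1\}^{V'}$; slicing at "$x$ true" shows the same for $F_*$ and $\mathcal A$. These are disjoint unions of clause-sets, since a clause $D\in F_*$ conflicts with $D\cup\{x\}$ for no $D$, so the two cannot both be in $F$; similarly for $\overline x$. Hence $G\in\mathcal{UHIT}$, $F_*\cup\mathcal A\in\mathcal{UHIT}$, and both families $\mathcal A$ and $R$ partition the region left free by $F_*$: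
$$U:=\bigcup_{A\in\mathcal A}[A]=\bigcup_{C\in R}[C]\quad\text{(both unions disjoint)},\qquad|\mathcal A|=p.\tag{4}$$

**No variable is lost.** Suppose $u\in V'$ does not occur in $G$. Then all occurrences of $u$ and $\overline u$ are in the $p$ clauses of $F_x$. By minimality of $p$ there are at least $p$ clauses with $u$ and at least $p$ with $\overline u$, and these are different clauses. That is $2p$ clauses among $p$, a contradiction. So
$$n(G)=n(F)-1\ge1,\qquad c(G)=c(F)-p,\qquad\delta(G)=\delta(F)-p+1.\tag{5}$$

**Singular literals of $G$ are common in $\mathcal A$.** Let $\Lambda$ be the set of literals singular in $G$; so $|\Lambda|=\sigma(G)$. For $u\in\Lambda$, $\mathrm{occ}_F(u)\ge p$, and just one occurrence survives in $G$. So $u$ lies in at least $p-1$ of the $p$ clauses in $\mathcal A$.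

**Running example.** For $F=D_3$, $x=1$, $p=2$: $\mathcal A=\{\{2,3\},\{-3\}\}$, $R=\{\{2\},\{-2,-3\}\}$, $F_*=\{\{-2,3\}\}$, $\Lambda=\{2,3,-3\}$.

The elements of $\Lambda$ thus crowd into few clauses. The next lemma says that they cannot crowd too much in one clause.

**Lemma 9.** $|A\cap\Lambda|\le p$ for all $A\in\mathcal A$.

**Proof.** The plan is to produce a new element of $\mathcal A$ for each element of $A\cap\Lambda$ except possibly one. Let $A\cap\Lambda=\{u_1,\dots,u_r\}$; we may assume $r\ge1$. Choose $y\in[A]$. By (4), $y\in[C]$ for some $C\in R\subseteq G$. No $\overline{u_i}$ is in $C$, as $u_i$ is true at $y$. By Lemma 6 applied to $G$, $C$ contains at most one of the $u_i$. Number them so that $u_1,\dots,u_{r-1}\notin C$.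

For $i\le r-1$ let $y^{(i)}$ be $y$ with $u_i$ flipped. Since $C$ does not mention the variable of $u_i$, $y^{(i)}\in[C]\subseteq U$. So $y^{(i)}\in[A_i]$ for some $A_i\in\mathcal A$. Here $A_i\ne A$, since $u_i\in A$ is false at $y^{(i)}$.

The $A_i$ are different. Suppose $A_i=A_j$ with $i\ne j$. Then $u_i\notin A_i$ because $u_i$ is false at $y^{(i)}$, and $\overline{u_i}\notin A_j$ because $u_i$ is true at $y^{(j)}$. So this clause does not mention the variable of $u_i$. Hence $y\in[A_i]$ as well, and $y\in[A_i]\cap[A]$ with $A_i\neq A$, a contradiction.

So $A,A_1,\dots,A_{r-1}$ are $r$ different elements of $\mathcal A$, and $r\le p$. $\square$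

**Lemma 10.** (a) If $p\ge3$, then $\sigma(G)\le p+1$. (b) If $p=2$, then $\sigma(G)\le3$, and $\sigma(G)=3$ implies $F\cong D_3$.

**Proof of (a).** Count pairs $(u,A)$ with $u\in A\cap\Lambda$, $A\in\mathcal A$, in two ways:
$$|\Lambda|(p-1)\le\sum_{A\in\mathcal A}|A\cap\Lambda|\le p\cdot p.$$
So $|\Lambda|\le\frac{p^2}{p-1}=p+1+\frac1{p-1}$, and $\frac1{p-1}<1$. As $|\Lambda|$ is an integer, $|\Lambda|\le p+1$. $\square$

For $p=2$ the count gives only $|\Lambda|\le4$, one more than we can afford. So we determine the structure.

**Proof of (b).** Let $\mathcal A=\{A,B\}$ and assume $|\Lambda|\ge3$. We show $|\Lambda|=3$ and $F\cong D_3$. Each element of $\Lambda$ is in $A$ or $B$, and each of $A,B$ contains at most two. So one of them, say $A$, contains exactly two: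
$$A\cap\Lambda=\{u,w\},\qquad\Lambda\setminus A\ne\emptyset,\qquad\Lambda\setminus A\subseteq B.$$
For $y\in[A]$ let $C(y)\in R$ be the clause with $y\in[C(y)]$. (In the running example $A=\{2,3\}$, $B=\{-3\}$; it will turn out that $u=3$, $w=2$.)

**Step 1: $A$ and $B$ conflict in exactly one variable, that of $u$ or of $w$.** Let $y\in[A]$. The clause $C(y)$ contains neither $\overline u$ nor $\overline w$, and by Lemma 6 for $G$ at most one of $u,w$. Flip in $y$ one of $u,w$ that is not in $C(y)$. The new point is in $[C(y)]\subseteq U=[A]\cup[B]$ and not in $[A]$, so it is in $[B]$. Thus a point of $[A]$ and a point of $[B]$ differ in a single variable. In each variable where $A$ and $B$ conflict these points must differ; and $A,B$ do conflict, since their cubes are disjoint. So the flipped variable is the only one in which they conflict. The roles of $u$ and $w$ have been symmetric so far, so name them such that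
$$\overline u\in B.$$

**Step 2: all of $[A]$ lies in one cube $[L]$ with $L\in R$, and this fixes the shapes of $A$ and $B$.** Let $y\in[A]$ be arbitrary and flip $w$. The new point is not in $[A]$, and not in $[B]$, because $u$ is still true there. So it is not in $U$, hence not in $[C(y)]$. Thus $C(y)$ mentions the variable of $w$, and as $w$ is true at $y$, $w\in C(y)$. But $w$ is singular in $G$, so $C(y)$ is the unique clause $L$ of $G$ containing $w$. Therefore $L\in R$, $[A]\subseteq[L]$, and $L\subseteq A$. We have $w\in L$, and $u\notin L$ by Lemma 6. Also $\overline u\notin L$, since $L\subseteq A\ni u$.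

Let $l\in A\setminus L$ and flip $l$ in a point of $[A]$. The new point is in $[L]\subseteq U$ and not in $[A]$, so it is in $[B]$, where $u$ is false. So $l=u$. Hence
$$A=L\cup\{u\}.$$
Moreover $[L\cup\{\overline u\}]\subseteq U\setminus[A]=[B]$, so $B\subseteq L\cup\{\overline u\}$. With $\overline u\in B$ this says
$$B=\{\overline u\}\cup E\quad\text{with}\quad E\subseteq L.$$

**Step 3: $E\ne L$, by irreducibility.** If $E=L$, then $F$ contains $L\cup\{\overline x\}$, $L\cup\{u,x\}$ and $L\cup\{\overline u,x\}$, coming from $L\in R$ and from $A,B\in\mathcal A$. Their cubes partition $[L]$. So $L$ is a factor of $F$ with at least three clauses in $F_L$, hence $L\notin F$. But $L\ne\emptyset$, as $w\in L$. This contradicts irreducibility.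

**Step 4: the remaining clauses of $R$ contain $B$, and $|\Lambda|=3$.** Since $\overline u\notin L$ and $L\not\subseteq E$, we have $L\not\subseteq B$, so $[B]\setminus[L]\neq\emptyset$ and therefore $R\setminus\{L\}\ne\emptyset$. As $[A]\subseteq[L]$, we have $U\setminus[L]=[B]\setminus[L]$. So each $D\in R\setminus\{L\}$ has $[D]\subseteq[B]$, that is, $B=\{\overline u\}\cup E\subseteq D$. Since $w$ occurs in $G$ only in $L$, it is not in $D$, and in particular $w\notin E$. Now $E\subseteq L\subseteq A$, so $\Lambda\setminus A\subseteq B\setminus A\subseteq\{\overline u\}$. As $\Lambda\setminus A\neq\emptyset$,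
$$\Lambda=\{u,w,\overline u\},\qquad|\Lambda|=3.$$

**Step 5: a power of two determines $L$ and $M$.** All clauses in $R\setminus\{L\}$ contain $\overline u$, and $\overline u\in\Lambda$ occurs only once in $G$. So $R\setminus\{L\}=\{M\}$ with
$$[M]=[B]\setminus[L]=[E\cup\{\overline u\}]\setminus[L\cup\{\overline u\}].$$
With $q:=|L\setminus E|\ge1$ this set has
$$2^{|V'|-|E|-1}-2^{|V'|-|L|-1}=2^{|V'|-|E|-1}\bigl(1-2^{-q}\bigr)$$
points. This is the size of a cube, hence a power of $2$, so $2^q-1$ is a power of $2$ and $q=1$. Since $w\in L\setminus E$,
$$L=E\cup\{w\},\qquad[M]=[E\cup\{\overline u\}]\setminus[E\cup\{\overline u,w\}],\quad\text{so}\quad M=E\cup\{\overline u,\overline w\}.$$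

**Step 6: the fifth clause comes from Lemma 5, and then $E$ must be empty.** Apply Lemma 5 to $G$ and the singular literal $\overline u$, whose clause is $M$. The clause $E\cup\{\overline w\}$ is a factor of $G$, and $[E\cup\{\overline w\}]$ is the disjoint union of $[M]$ and the cubes of $G_u$. As $u\in\Lambda$, $G_u=\{N\}$ for one clause $N$, so
$$[N]=[E\cup\{\overline w\}]\setminus[E\cup\{\overline w,\overline u\}],\qquad N=E\cup\{u,\overline w\}.$$
Since $u\notin L$ and $\overline u\in M$, we have $N\notin\{L,M\}=R$. So $N\in F_*\subseteq F$. Collecting $A\cup\{x\}$, $B\cup\{x\}$, $L\cup\{\overline x\}$, $M\cup\{\overline x\}$ and $N$, we see that $F$ contains the union of $E$ with each of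
$$\{x,u,w\},\quad\{x,\overline u\},\quad\{\overline x,w\},\quad\{\overline x,\overline u,\overline w\},\quad\{u,\overline w\}.$$
These five cubes are disjoint and lie in $[E]$. Their total weight is $2^{-|E|}(\frac18+\frac14+\frac14+\frac18+\frac14)=2^{-|E|}$, so they fill $[E]$. Thus $E$ is a factor of $F$ with $|F_E|=5$, so $E\notin F$. By irreducibility $E=\emptyset$, and $F$ consists of these five clauses. With $x=1$, $w=2$, $u=3$ they are
$$\{1,2,3\},\ \{-3,1\},\ \{-1,2\},\ \{-1,-2,-3\},\ \{-2,3\},$$
which is $D_3$. $\square$

## 5. Induction on the number of clauses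

**Proof of Theorem 2.** We use induction on $c(F)$, for $F\in\mathcal{UHIT}$, $F\ne\{\bot\}$. Then $n(F)\ge1$.

**Case 1: $F$ is not irreducible.** The aim is to cut along a factor and add the two inequalities. Take a factor $Q\ne\emptyset$ with $Q\notin F$, and $G,H,o,\epsilon$ as in Lemma 8. As $c(G),c(H)\ge2$, neither is $\{\bot\}$, and both have fewer clauses than $F$. By induction, (2) and (3),
$$\begin{aligned}n(F)&=n(G)+n(H)-o\\&\le4(\delta(G)+\delta(H))-10+\sigma(G)+\sigma(H)-o\\&\le4(\delta(F)+1-o)-10+\sigma(F)+\epsilon+4o-o\\&=4\delta(F)-6+\epsilon+\sigma(F)-o\\&\le4\delta(F)-5+\sigma(F).\end{aligned}\tag{6}$$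

**Case 2: $F$ is irreducible and $n(F)=1$.** Say $\mathrm{var}(F)=\{v\}$. By Lemma 4 both $\{v\}$ and $\{\overline v\}$ are in $F$; their cubes already cover, so $F=\{\{v\},\{\overline v\}\}$. Here $\delta(F)=1$, $\sigma(F)=2$, and $1=4-5+2$.

**Case 3: $F$ is irreducible and $n(F)\ge2$.** By Lemma 7, $\sigma(F)=0$. Take $p\ge2$ and $G$ from Section 4. By (5), $n(G)\ge1$, so $G\neq\{\bot\}$, and $c(G)<c(F)$. Induction gives
$$n(F)-1=n(G)\le4(\delta(F)-p+1)-5+\sigma(G),$$
that is,
$$n(F)\le4\delta(F)-4p+\sigma(G).\tag{7}$$
If $p\ge3$, Lemma 10(a) gives $n(F)\le4\delta(F)-3p+1\le4\delta(F)-8$. If $p=2$, Lemma 10(b) gives $n(F)\le4\delta(F)-8+3=4\delta(F)-5$. Both are at most $4\delta(F)-5+\sigma(F)$. $\blacksquare$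

With this, Corollary 3 is proved: $\mathrm{nM}(k)=4k-5$ for every $k\ge2$.

## 6. Equality holds exactly on the glued class $\mathcal E$

The proof has so few tight places that one can follow equality through it. What comes out is the class of Section 1. A *full binary tree* is a rooted tree in which every node has either no child or two children; *unordered* means that the two children of a node are not distinguished. The Wedderburn–Etherington number $W_m$ is the number of such trees with $m$ leaves, up to isomorphism. For instance, for $m=4$ the leaves split at the root as $1+3$ or $2+2$, with one tree each, so $W_4=2$.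

**Theorem 11.** (i) For $F\in\mathcal{UHIT}\setminus\{\{\bot\}\}$: $n(F)=4\delta(F)-5+\sigma(F)$ if and only if $F\in\mathcal E$.

(ii) For $k\ge2$, the $F\in\mathcal{UHIT}'$ with $\delta(F)=k$ and $n(F)=4k-5$ are exactly the $F\in\mathcal D$ built from $k-1$ copies of $D_3$. Their isomorphism types correspond bijectively to unordered full binary trees with $k-1$ leaves, so their number is the Wedderburn–Etherington number $W_{k-1}$ ($1,1,1,2,3,6,\dots$ for $k=2,3,4,\dots$).

(iii) For all $k\ge2$, $s\ge0$: the maximum of $n(F)$ over $F\in\mathcal{UHIT}$ with $\delta(F)=k$, $\sigma(F)=s$ exists and equals $4k-5+s$.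

(iv) If $F\in\mathcal{UHIT}$ is irreducible, $n(F)\ge2$ and $F\not\cong D_3$, then $n(F)\le4\delta(F)-6$.

Cutting along a factor must be reversed inside $\mathcal E$, and this is what the next lemma is for.

**Lemma 12 (substitution).** Let $G\in\mathcal E\setminus\{\{\bot\}\}$, let $Q\in G$ contain a literal singular in $G$, and let $H\in\mathcal E$ be variable-disjoint from $G$. Then
$$F:=(G\setminus\{Q\})\cup\{Q\cup D:D\in H\}\in\mathcal E.$$

**Proof.** Induction on the construction of $G$. Since $\sigma(D_3)=0$, $G$ is not a copy of $D_3$. So $G$ is the join of some $G_1,G_0\in\mathcal E$ via a variable $v$. Say $Q=\{v\}\cup Q_1$ with $Q_1\in G_1$; the case $\overline v\in Q$ is symmetric.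

If $G_1=\{\bot\}$, then $Q=\{v\}$, and $F$ is the join of $H$ (on the side of $v$) and $G_0$ via $v$. So $F\in\mathcal E$.

Otherwise $\mathrm{occ}_G(v)=c(G_1)\ge2$, so $v$ is not singular. The singular literal of $Q$ is then in $Q_1$, and it is singular in $G_1$, because its occurrence number is the same in $G_1$ and in $G$. By induction the substitution of $H$ into $G_1$ at $Q_1$ gives a member $F_1$ of $\mathcal E$. Its variables are in $\mathrm{var}(G_1)\cup\mathrm{var}(H)$, hence different from $v$ and from those of $G_0$. So $F$ is the join of $F_1$ and $G_0$ via $v$. $\square$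

**Proof of Theorem 11.**

**Part (i).** The direction "if" is Proposition 1, since $\sigma^*(F)=\sigma(F)$ for $F\ne\{\bot\}$. For "only if" we use induction on $c(F)$ along the cases in the proof of Theorem 2, assuming equality for $F$.

In Case 1 every inequality of (6) is an equality. The first forces equality in Theorem 2 for both $G$ and $H$. The last forces $\epsilon-o=1$, so $\epsilon=1$ and $o=0$. By induction $G,H\in\mathcal E$; they are variable-disjoint because $o=0$; and $Q$ contains a literal singular in $G$ because $\epsilon=1$. Since $F=(G\setminus\{Q\})\cup\{Q\cup D:D\in H\}$, Lemma 12 gives $F\in\mathcal E$.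

In Case 2, $F=\{\{v\},\{\overline v\}\}$ is the join of two copies of $\{\bot\}$.

In Case 3, $\sigma(F)=0$. If $p\ge3$ then $n(F)\le4\delta(F)-8$, so equality is impossible. So $p=2$, and by (7) equality forces $\sigma(G)\ge3$, hence $\sigma(G)=3$. Then $F\cong D_3$ by Lemma 10(b).

**Part (iv).** Let $F$ be irreducible with $n(F)\ge2$. Then $\sigma(F)=0$ and we are in Case 3, where equality in Theorem 2 forces $F\cong D_3$, as just seen. If $F\not\cong D_3$, the inequality is strict, and both sides are integers.

**Part (iii).** If $\delta(F)=k\ge2$, then $F\ne\{\bot\}$, and Theorem 2 gives the upper bound $4k-5+s$. Any member of $\mathcal E$ built from $k-1\ge1$ copies of $D_3$ and $s$ copies of $\{\bot\}$ attains it: by Proposition 1 it has $\delta=k$, it is not $\{\bot\}$, so $\sigma=\sigma^*=s$, and $n=4k-5+s$.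

**Part (ii), the description.** Let $F\in\mathcal{UHIT}'$ with $\delta(F)=k\ge2$ and $n(F)=4k-5$. Then $\sigma(F)=0$, so equality holds in Theorem 2 and $F\in\mathcal E$ by (i). By Proposition 1, any construction of $F$ uses $\sigma^*(F)=0$ copies of $\{\bot\}$ and $\delta(F)-1=k-1$ copies of $D_3$. So $F\in\mathcal D$, built from $k-1$ copies of $D_3$. Conversely, such an $F$ has $\delta(F)=k$, $\sigma(F)=0$ and $n(F)=4k-5$ by Proposition 1, and it is in $\mathcal{UHIT}'$ by Lemma 4.

**Part (ii), the trees.** A construction of $F\in\mathcal D$ is a full binary tree whose leaves are copies of $D_3$ and whose inner nodes are joins. Every full binary tree with $k-1$ leaves is realized, by choosing all variables different. We show that two members $F,F'$ of $\mathcal D$, with trees $T,T'$, are isomorphic if and only if $T$ and $T'$ are isomorphic as unordered trees.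

*Isomorphic trees give isomorphic clause-sets.* Use induction on the number of leaves. With one leaf both are copies of $D_3$. Otherwise let $F$ be the join of $F_1,F_0$ via $v$, and $F'$ the join of $F_1',F_0'$ via $v'$. The subtrees at the roots match in one of the two orders, and by induction so do the clause-sets up to isomorphism. The isomorphisms act on disjoint sets of variables, so they combine. Send $v$ to $v'$ if the order is kept, and to $\overline{v'}$ if it is reversed.

*Isomorphic clause-sets have isomorphic trees.* In a join of $F_1,F_0\in\mathcal D$ via $v$, the variable $v$ occurs in all clauses. It is the only such variable, because every other variable belongs to just one of $F_1,F_0$, and both are nonempty. In a copy of $D_3$ no variable occurs in all clauses, as checked in Section 3. So an isomorphism from $F$ to $F'$ first shows that both are copies of $D_3$ or both are joins. In the second case it sends the root variable to the root variable, possibly complemented. Therefore it maps the unordered pair $\{F_1,F_0\}$ to $\{F_1',F_0'\}$, where these are recovered by taking the clauses with one sign of the root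 variable and deleting it. By induction the subtrees are isomorphic in the corresponding order, and so $T$ and $T'$ are isomorphic as unordered trees.

Hence isomorphism types correspond bijectively to unordered full binary trees with $k-1$ leaves, and their number is $W_{k-1}$. $\blacksquare$

The clause-sets $K_m$ of Section 1 belong to the caterpillar trees, in which each join attaches a single leaf. By Theorem 11(ii) the first case with a second extremal type is $k=5$: besides $K_4$, with $15$ variables, there is the join of two copies of $K_2$, with $7+7+1=15$ variables.
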